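# Finite-Dimensional Pieces of Nuclear $C^*$-Algebras and the Golden Ratio

## 1. Sampling $t^2$ at three points

Let $\mathcal A=C[0,1]$ and $e(t)=t^2$. We look for a finite-dimensional space $F\subseteq C[0,1]$ which contains $e$ and looks as much as possible like a finite-dimensional $C^*$-algebra.

Sample at the nodes $0,\frac12,1$ and interpolate linearly:
$$S(f)=\big(f(0),f(\tfrac12),f(1)\big)\in\ell_\infty^3,\qquad I:\ell_\infty^3\to C[0,1],\quad I(x)=\text{the piecewise linear function with node values }x .$$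
Both maps are contractive, and $SI=\mathrm{id}$. The space $I(\ell_\infty^3)$ is an exact copy of $\ell_\infty^3$, but it does not contain $e$. The error $h=e-I(S(e))$ is
$$h(t)=-t(\tfrac12-t)\ \text{ on }[0,\tfrac12],\qquad h(t)=-(t-\tfrac12)(1-t)\ \text{ on }[\tfrac12,1],$$
so $\|h\|=\frac1{16}$, and $h$ vanishes at the nodes, that is, $S(h)=0$. Now tilt the copy slightly. Since the third coordinate of $S(e)$ is $1$, put
$$T(x)=I(x)+x_3h .$$
Then $T(S(e))=I(S(e))+h=e$, so $e\in F:=T(\ell_\infty^3)$. We still have $ST=\mathrm{id}$, so $S|_F$ is the inverse of $T$, and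
$$\|T\|\,\|T^{-1}\|\le(1+\tfrac1{16})\cdot1=\tfrac{17}{16}.$$
With $n+1$ equally spaced nodes the same computation gives $1+\frac1{4n^2}$. So $e$ lies in finite-dimensional spaces whose distortion from some $\ell_\infty^{N}$ is as close to $1$ as we like.

Two ingredients did the work: a pair $S,T$ with $ST=\mathrm{id}$, and a small correction which makes $F$ contain the given element exactly. What happens when $C[0,1]$ is replaced by a noncommutative algebra, $\ell_\infty^N$ by a finite-dimensional $C^*$-algebra, and norms by norms of all matrix amplifications? Can the distortion always be brought near $1$? If not, how large must it be?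

## 2. The constant $\mathcal{OL}_\infty$ and the four statements

An operator space is a linear space $V\subseteq B(H)$, with the norms that $M_n(V)$ inherits from $B(H^n)$. A linear map $R:V\to W$ acts entrywise on $M_n(V)$ as $R^{(n)}$, and $\|R\|_{cb}=\sup_n\|R^{(n)}\|$. It is a complete contraction if $\|R\|_{cb}\le1$.

These norms see more than $\|R\|$. Transposition from the row space $\mathrm{span}\{e_{11},\dots,e_{1n}\}\subseteq M_n$ to the column space $\mathrm{span}\{e_{11},\dots,e_{n1}\}$ is isometric. But $x=\sum_ie_{i1}\otimes e_{1i}$ satisfies $xx^*=\sum_ie_{ii}\otimes e_{11}$, so $\|x\|=1$, while its image $x'=\sum_i e_{i1}\otimes e_{i1}$ satisfies $x'^*x'=n\,e_{11}\otimes e_{11}$, so $\|x'\|=\sqrt n$.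

A rank-one map $x\mapsto g(x)v$ has cb-norm $\|g\|\|v\|$, because functionals have equal norm and cb-norm. An $m$-dimensional normed space has an Auerbach basis $e_1,\dots,e_m$: $\|e_j\|=1$ and the dual functionals satisfy $\|e_j^*\|=1$. Writing $R=\sum_je_j^*(\cdot)R(e_j)$ we get
$$\|R\|_{cb}\le m\|R\|\qquad\text{if }R\text{ is defined on an }m\text{-dimensional operator space.}\tag{1}$$

**Definition.** For operator spaces $F,B$ of equal finite dimension,
$$d_{cb}(F,B)=\inf\{\|T\|_{cb}\|T^{-1}\|_{cb}:T:F\to B\text{ a linear isomorphism}\}.$$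
For $\lambda>1$, $V$ is an $\mathcal{OL}_{\infty,\lambda}$ space if for every finite-dimensional $E\subseteq V$ there are a finite-dimensional $F\subseteq V$ with $E\subseteq F$ and a finite-dimensional $C^*$-algebra $B$ with $d_{cb}(F,B)<\lambda$. For a nuclear $C^*$-algebra $\mathcal A$,
$$\mathcal{OL}_\infty(\mathcal A)=\inf\{\lambda>1:\mathcal A\text{ is an }\mathcal{OL}_{\infty,\lambda}\text{ space}\}.$$

If $\mathcal A$ is finite-dimensional, $F=B=\mathcal A$ shows $\mathcal{OL}_\infty(\mathcal A)=1$. Section 1 treats $E=\mathbb C e$ in $C[0,1]$; there the norms are already cb-norms, since each value $I(x)(t)$ is a convex combination of coordinates of $x$, also for matrix-valued $x$, and $x\mapsto x_3h$ has rank one.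

We abbreviate "completely positive and contractive" to ccp and "weak*-continuous" to normal; ccp maps are complete contractions. Nuclearity will be used in the form of the completely positive approximation property (Choi–Effros, Kirchberg): for every finite-dimensional $E\subseteq\mathcal A$ and $\varepsilon>0$ there are $n$ and ccp maps $\varphi_0:\mathcal A\to M_n$, $\psi_0:M_n\to\mathcal A$ with $\|\psi_0\varphi_0(e)-e\|\le\varepsilon\|e\|$ for $e\in E$. Quotients and unitizations of nuclear algebras are nuclear.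

A $C^*$-algebra is nuclear if and only if it is an $\mathcal{OL}_{\infty,\lambda}$ space for some (equivalently, every) $\lambda>6$. Junge, Nielsen, Ruan and Xu showed $\mathcal{OL}_\infty(\mathcal A)\le3$ for every nuclear $\mathcal A$. On the other side, $\mathcal{OL}_\infty(\mathcal A)>\big(\frac{1+\sqrt5}2\big)^{1/2}$ for nuclear unital $\mathcal A$ that is not stably finite. The paper of M. Junge, N. Ozawa and Z.J. Ruan, "On $\mathcal{OL}_\infty$ structure of nuclear $C^*$-algebras", arXiv:math/0206061 (2002), is the source of the conjecture that $\mathcal{OL}_\infty(\mathcal A)\le2$ for every nuclear $\mathcal A$. We prove that the conjecture is true, and then determine the best constant. Write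
$$\gamma=\tfrac{1+\sqrt5}2,\qquad\gamma^2=\gamma+1,\qquad\mu=1/\gamma=\gamma-1,\qquad1-\mu=\mu^2 .$$

The unit of a unital $C^*$-algebra is *properly infinite* if the algebra contains isometries $u_1,u_2$ with orthogonal ranges, i.e. $u_1^*u_2=0$. Examples are $B(\ell_2)$, with $u_1\delta_n=\delta_{2n}$, $u_2\delta_n=\delta_{2n+1}$, and the Cuntz algebras, with two of the generators. The algebra is *stably finite* if no $M_n(\mathcal A)$ contains a non-unitary isometry.

**Theorem 1.** $\mathcal{OL}_\infty(\mathcal A)\le5/3<2$ for every nuclear $C^*$-algebra $\mathcal A$.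

**Theorem 2.** If $\mathcal A$ is a unital $C^*$-algebra, some $M_n(\mathcal A)$ has properly infinite unit, and $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda}$ space, then $\lambda\ge\gamma$.

**Theorem 3.** $\mathcal{OL}_\infty(\mathcal A)\le\gamma$ for every nuclear $C^*$-algebra $\mathcal A$.

**Corollary 4.** $\sup\{\mathcal{OL}_\infty(\mathcal A):\mathcal A\text{ nuclear}\}=\gamma$, and it is attained. We have $\mathcal{OL}_\infty(\mathcal A)=\gamma$ for every unital nuclear $\mathcal A$ such that some $M_n(\mathcal A)$ has properly infinite unit (e.g. every Cuntz algebra), in particular for every unital simple nuclear $\mathcal A$ that is not stably finite.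

Theorem 1 already settles the conjecture. Its proof is short and occupies Sections 3–6.

## 3. What a factorization through $M_n$ does not control

The obvious attempt is to take $\varphi_0,\psi_0$ from the approximation property and let $F$ be a small perturbation of $\psi_0(M_n)$, with $\psi_0$ as the map $B\to F$. The composition $\psi_0\varphi_0$ is close to the identity on $E$, so $E$ is nearly inside $\psi_0(M_n)$. But $d_{cb}$ also needs the inverse of $\psi_0$ on all of $\psi_0(M_n)$, and nothing is known about $\varphi_0\psi_0$. Already for $\mathcal A=\mathbb C$, with $\varphi_0(\lambda)=\lambda1_2$ and $\psi_0$ the normalized trace on $M_2$, we have $\psi_0\varphi_0=\mathrm{id}$ while $\psi_0$ is not even injective.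

In Section 1 we had both $IS\approx\mathrm{id}$ on $E$ and $SI=\mathrm{id}$ on $B$. The second relation is what we must force. This is easiest if $T$ may take its values in the bidual $\mathcal A^{**}$, where there are many projections. So the first task is to see that working in $\mathcal A^{**}$ is harmless.

## 4. From $\mathcal A^{**}$ back to $\mathcal A$

Nuclear algebras are *locally reflexive* (Effros–Haagerup 1985; Brown–Ozawa, Cor. 9.4.1): for every finite-dimensional operator system $G_0\subseteq\mathcal A^{**}$ there is a net of ccp maps $G_0\to\mathcal A$ converging to the inclusion point-weak*. For instance, with $\mathcal A=c_0$, $\mathcal A^{**}=\ell_\infty$ and $G_0=\mathbb C1$, the maps $1\mapsto1_{\{1,\dots,n\}}$ do this. For a finite-dimensional subspace $G\subseteq\mathcal A^{**}$ we apply this to $G+G^*+\mathbb C1$ and restrict. We get complete contractions $\kappa_i:G\to\mathcal A$ with $\kappa_i(y)\to y$ weak* for all $y\in G$.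

**Lemma 5 (transfer).** Let $\mathcal A$ be nuclear, $\lambda\ge1$, $E\subseteq\mathcal A$ finite-dimensional. Suppose that for every $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$, a normal complete contraction $S:\mathcal A^{**}\to B$ and a linear $T:B\to\mathcal A^{**}$ with
$$\|T\|_{cb}\le\lambda+\varepsilon,\qquad ST=\mathrm{id}_B,\qquad\|TS(e)-e\|\le\varepsilon\|e\|\quad(e\in E).\tag{2}$$
Then for every $\lambda'>\lambda$ there are a finite-dimensional $F$ with $E\subseteq F\subseteq\mathcal A$ and a finite-dimensional $C^*$-algebra $B$ with $d_{cb}(F,B)<\lambda'$.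

*Proof.* **Step 1 (functionals for the correction).** We prepare the analogue of the coordinate $x_3$ of Section 1. Let $\varepsilon<1$ and let $e_1,\dots,e_m$ be an Auerbach basis of $E$. From
$$\|e\|\le\|TS(e)\|+\|e-TS(e)\|\le(\lambda+\varepsilon)\|S(e)\|+\varepsilon\|e\|$$
we get $\|e\|\le\frac{\lambda+\varepsilon}{1-\varepsilon}\|S(e)\|$. So $S|_E$ is injective, and the functional $S(e)\mapsto e_j^*(e)$ on $S(E)$ has norm at most $\frac{\lambda+\varepsilon}{1-\varepsilon}$. Extend it by Hahn–Banach to $g_j\in B^*$ with the same bound.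

**Step 2 (push $T$ into $\mathcal A$).** We want a complete contraction $\kappa$ into $\mathcal A$ that almost fixes each $e_j$ in norm and keeps $S\kappa T\approx\mathrm{id}$. Let $G=T(B)+E$ and take $\kappa_i:G\to\mathcal A$ as above. Since $S$ is normal, $S\kappa_iT(b)\to ST(b)=b$ for each $b\in B$, and since $\dim B<\infty$ this convergence holds in cb-norm. Fix $\delta>0$ and $i_0$ with $\|S\kappa_iT-\mathrm{id}_B\|_{cb}\le\delta$ for $i\ge i_0$; this inequality survives convex combinations. The elements $\kappa_i(e_j),e_j$ lie in $\mathcal A$, so weak* convergence in $\mathcal A^{**}$ says that $(\kappa_i(e_j))_j\to(e_j)_j$ weakly in $\mathcal A^m$. By Mazur's theorem some convex combination $\kappa$ of the $\kappa_i$, $i\ge i_0$, satisfies $\|\kappa(e_j)-e_j\|\le\delta$ for all $j$. It is a complete contraction, and $\|S\kappa T-\mathrm{id}_B\|_{cb}\le\delta$.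

**Step 3 (correct, so that $E\subseteq F$).** Put $T_1=\kappa T:B\to\mathcal A$. Then
$$\|T_1S(e_j)-e_j\|\le\|\kappa(TS(e_j)-e_j)\|+\|\kappa(e_j)-e_j\|\le\varepsilon+\delta .$$
Put $T_2(x)=T_1(x)+\sum_jg_j(x)\,(e_j-T_1S(e_j))$. Since $g_j(S(e_i))=e_j^*(e_i)$, we get $T_2S(e_i)=e_i$, hence $E\subseteq F:=T_2(B)\subseteq\mathcal A$. Each summand of the correction has rank one, so
$$\|T_2-T_1\|_{cb}\le\eta:=m\,\tfrac{\lambda+\varepsilon}{1-\varepsilon}\,(\varepsilon+\delta).$$

**Step 4 (estimate the inverse).** We have $\|ST_2-\mathrm{id}_B\|_{cb}\le\|ST_1-\mathrm{id}_B\|_{cb}+\eta\le\delta+\eta$, which is less than $1$ for small $\varepsilon,\delta$. By the Neumann series $ST_2$ is invertible with $\|(ST_2)^{-1}\|_{cb}\le(1-\delta-\eta)^{-1}$. So $T_2$ is injective and $T_2^{-1}=(ST_2)^{-1}S|_F$. Hence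
$$d_{cb}(F,B)\le\|T_2\|_{cb}\|T_2^{-1}\|_{cb}\le\frac{\lambda+\varepsilon+\eta}{1-\delta-\eta}\longrightarrow\lambda\qquad(\varepsilon,\delta\to0).\qquad\square$$

Two easy cases come out at once. For $\mathcal A=C[0,1]$ use sampling at $n+1$ equally spaced nodes (extended to $\mathcal A^{**}$ as a second adjoint, which is normal) and interpolation $I$. Uniform continuity gives $IS(e)\to e$ uniformly on the unit ball of $E$, so $\mathcal{OL}_\infty(C[0,1])=1$. For the compact operators, $\mathcal A=K(H)$ and $\mathcal A^{**}=B(H)$, take $S(y)=pyp$ with a large finite-rank projection $p$, and $T$ the inclusion of $pB(H)p$. Again $\mathcal{OL}_\infty=1$. The last example suggests using compressions in general.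

## 5. Finite-rank projections in the atomic part

Let $\pi_t:\mathcal A\to B(H_t)$ be representatives of the classes of irreducible representations, and let
$$\mathcal N:=z\mathcal A^{**}=\bigoplus_tB(H_t)\qquad(\ell_\infty\text{-sum})$$
be the atomic part of $\mathcal A^{**}$, with $z$ its central projection. The map $a\mapsto za=\bigoplus_t\pi_t(a)$ is faithful on $\mathcal A$. A *finite-rank projection* $p\in\mathcal N$ has finitely many nonzero components, each of finite rank. Then $p\mathcal A^{**}p=p\mathcal Np$ is a finite-dimensional $C^*$-algebra, and $S(y)=pyp$ is a normal complete contraction onto it. For $\mathcal A=C[0,1]$ the irreducible representations are the point evaluations, $\mathcal N=\ell_\infty([0,1])$, a finite-rank projection is the indicator of a finite set, and $S$ on $\mathcal A$ is sampling on that set. For $\mathcal A=K(H)$, $\mathcal N=B(H)$.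

**Lemma 6.** Let $\mathcal A$ be nuclear, $E\subseteq\mathcal A$ finite-dimensional, $\varepsilon>0$. There are a finite-rank projection $p_1\in\mathcal N$ and a complete contraction $\psi_1:p_1\mathcal Np_1\to\mathcal A$ with $\|\psi_1(p_1ep_1)-e\|\le\varepsilon\|e\|$ for $e\in E$.

*Proof.* **Step 1 (extend to $\mathcal N$).** Take ccp maps $\varphi_0:\mathcal A\to M_n$, $\psi_0:M_n\to\mathcal A$ with $\|\psi_0\varphi_0(e)-e\|\le\frac\varepsilon3\|e\|$ on $E$. Identify $\mathcal A$ with $z\mathcal A\subseteq\mathcal N$. If $\mathcal A$ is unital, Arveson's theorem extends $\varphi_0$ to a ccp map $\tilde\varphi:\mathcal N\to M_n$. If not, first extend $\varphi_0$ to the unital completely positive (ucp) map $za+\lambda z\mapsto\varphi_0(a)+\lambda1$ on the unitization $z\mathcal A+\mathbb Cz$, then apply Arveson.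

**Step 2 (make it normal).** The map $\tilde\varphi$ need not be normal, and we need normality to cut down to a finite-rank projection. Completely positive maps $\theta:\mathcal N\to M_n$ correspond to positive functionals $f_\theta([y_{ij}])=\sum_{ij}\theta(y_{ij})_{ij}$ on the von Neumann algebra $M_n(\mathcal N)$. Since $\theta(y)_{ij}=f_\theta(y\otimes e_{ij})$, normal maps correspond to normal functionals, and point-norm convergence of maps to weak* convergence of functionals. Normal positive functionals are weak*-dense in the positive ones: otherwise Hahn–Banach would give a self-adjoint $x$ and a positive functional $f$ with $f(x)<0\le\omega(x)$ for all normal positive $\omega$, and the second inequality forces $x\ge0$. So there is a normal completely positive $\theta'$ as close as we like to $\tilde\varphi$ on $z=1_{\mathcal N}$ and on a basis of $zE$, hence on the unit ball of $zE$. In particular $\|\theta'\|=\|\theta'(1)\|$ exceeds $1$ by as little as we like. Dividing by $\max(1,\|\theta'(1)\|)$ we get a normal ccp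 map $\theta$ with $\|\theta(ze)-\varphi_0(e)\|\le\frac\varepsilon3\|e\|$ on $E$.

**Step 3 (cut down).** The finite-rank projections $q$ increase to $1_{\mathcal N}$, so $qeq\to ze$ weak* and $\theta(qeq)\to\theta(ze)$ in norm, uniformly on the unit ball of $E$. Fix $p_1=q$ with $\|\theta(p_1ep_1)-\theta(ze)\|\le\frac\varepsilon3\|e\|$, and put $\psi_1=\psi_0\theta|_{p_1\mathcal Np_1}$. Applying $\psi_0$ and adding the three errors gives the claim. $\square$

## 6. Replacing a corner: proof of Theorem 1

With $p=p_1$, $\psi=\psi_1$, $B=p\mathcal Np$ and $S(y)=pyp$ we know $\psi S(e)\approx e$. The relation $S\psi=\mathrm{id}_B$ fails, because $p\psi(x)p$ need not be $x$. In $\mathcal A^{**}$ we can simply overwrite that corner with $x$. The triangle inequality bounds the resulting map by $3$. The next lemma does much better.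

**Lemma 7.** If $\begin{pmatrix}m_{11}&m_{12}\\m_{21}&m_{22}\end{pmatrix}$ is a contraction on $K_1\oplus K_2$ and $x\in B(K_1)$ is a contraction, then $\left\|\begin{pmatrix}x&m_{12}\\m_{21}&m_{22}\end{pmatrix}\right\|\le\frac53$.

*Proof.* For unit vectors $\xi,\xi'\in K_1$ and $\eta,\eta'\in K_2$ put $b=|\langle m_{12}\eta,\xi'\rangle|$, $c=|\langle m_{21}\xi,\eta'\rangle|$, $t=|\langle m_{22}\eta,\eta'\rangle|$. Applying the given contraction to $0\oplus\eta$ gives $b^2+t^2\le1$; applying its adjoint to $0\oplus\eta'$ gives $c^2+t^2\le1$. So $b,c\le s:=\sqrt{1-t^2}$. Hence the coefficient of the new operator between unit vectors $\alpha\xi\oplus\beta\eta$ and $\alpha'\xi'\oplus\beta'\eta'$ has modulus at most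
$$|\alpha\alpha'|+s|\beta\alpha'|+s|\alpha\beta'|+t|\beta\beta'|\le\left\|\begin{pmatrix}1&s\\s&t\end{pmatrix}\right\| .$$
This symmetric matrix has nonnegative entries, so its norm is its largest eigenvalue
$$\tfrac12\Big(1+t+\sqrt{(1-t)^2+4(1-t^2)}\Big)=\tfrac12\Big(1+t+\sqrt{5-2t-3t^2}\Big).$$
Since $(\frac73-t)^2-(5-2t-3t^2)=4t^2-\frac83t+\frac49=(2t-\frac23)^2\ge0$ and $\frac73-t>0$, this is at most $\frac12(1+t+\frac73-t)=\frac53$. $\square$

*Proof of Theorem 1.* Let $E\subseteq\mathcal A$ be finite-dimensional and $\varepsilon>0$. Take $p=p_1$ and $\psi=\psi_1$ from Lemma 6 for $\varepsilon/2$. Put $B=p\mathcal A^{**}p$ and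
$$S(y)=pyp,\qquad T(x)=\psi(x)+x-p\,\psi(x)\,p\in\mathcal A^{**}.$$

**Step 1 (the relations in (2)).** $S$ is a normal complete contraction, and $ST(x)=p\psi(x)p+x-p\psi(x)p=x$. For $e\in E$,
$$TS(e)-e=\big(\psi(pep)-e\big)-p\big(\psi(pep)-e\big)p$$
has norm at most $2\cdot\frac\varepsilon2\|e\|=\varepsilon\|e\|$.

**Step 2 (the cb-norm).** Relative to $1=p+(1-p)$ and for $\|x\|\le1$, $T(x)$ is the contraction $\psi(x)$ with its $(1,1)$ corner replaced by the contraction $x$. For $x\in M_k(B)$ the same is true of $T^{(k)}(x)$ relative to $p\otimes1_k$. So Lemma 7 gives $\|T\|_{cb}\le\frac53$.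

By Lemma 5 with $\lambda=\frac53$, $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda'}$ space for every $\lambda'>\frac53$, i.e. $\mathcal{OL}_\infty(\mathcal A)\le\frac53<2$. $\blacksquare$

Lemma 7 cannot be improved. Equality in its proof occurs at $t=\frac13$, and indeed $\frac13\begin{pmatrix}-1&\sqrt8\\\sqrt8&1\end{pmatrix}$ is unitary, while replacing its corner $-\frac13$ by $1$ gives a matrix with largest eigenvalue $\frac12(\frac43+2)=\frac53$. So the bound for corner replacement stops at $\frac53$. Before looking for something better we should find out how much can be hoped for.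

## 7. Isometries with orthogonal ranges: proof of Theorem 2

The tension is this. In $\mathcal A$ we have many isometries $s_i$ with orthogonal ranges. In a matrix block, a trace count forces the images of some of them to be small on some vector.

*Proof of Theorem 2.* **Step 1 (reduction).** If $\mathcal A$ is an $\mathcal{OL}_{\infty,\lambda}$ space, so is $M_n(\mathcal A)$: a finite-dimensional subspace of it lies in $M_n(E')$ with $E'\subseteq\mathcal A$ spanned by the entries, and we replace $F\supseteq E'$ and $B$ by $M_n(F)$ and $M_n(B)$, which does not increase $d_{cb}$. So we may assume that $1_{\mathcal A}$ is properly infinite, with isometries $u_1,u_2$, $u_1^*u_2=0$. The isometries $s_i=u_2^{\,i-1}u_1$, $1\le i\le k$, have mutually orthogonal ranges, since $s_i^*s_j=u_1^*u_2^{\,j-i}u_1=0$ for $i<j$. Here $k$ is arbitrary.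

**Step 2 (small vectors in a block).** Let $E=\mathrm{span}\{s_i,s_i^*:i\le k\}$, and let $F\supseteq E$ and $B$ be as in the definition, with $T:B\to F$, $S=T^{-1}$, scaled so that $\|S\|_{cb}\le1$ and $\|T\|_{cb}<\lambda$. Fix a block $M_m$ of $B$ and let $y_i,y_i'$ be the components of $S(s_i),S(s_i^*)$ in it. The row $[s_1,\dots,s_k]$ and the column with entries $s_1^*,\dots,s_k^*$ have norm $\|\sum s_is_i^*\|^{1/2}\le1$. Applying $S$ entrywise,
$$\sum_iy_iy_i^*\le1,\qquad\sum_iy_i'^*y_i'\le1 .$$
Taking traces, there are $i,j$ with $\mathrm{tr}(y_i^*y_i)\le m/k$ and $\mathrm{tr}(y_j'y_j'^*)\le m/k$. The smallest eigenvalues of $y_i^*y_i$ and $y_j'y_j'^*$ are then at most $1/k$, so there are unit vectors $\xi,\xi'\in\mathbb C^m$ with $\|y_i\xi\|\le k^{-1/2}$ and $\|y_j'^*\xi'\|\le k^{-1/2}$.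

**Step 3 (a matrix of norm nearly $1$ over $B$).** Let $b=|\xi'\rangle\langle\xi|\in M_m\subseteq B$ and consider $\begin{pmatrix}b&S(s_j^*)\\S(s_i)&0\end{pmatrix}\in M_2(B)$. In the other blocks of $B$ the entry $b$ vanishes and the norm is at most $1$. In the block $M_m$ replace $y_i$ by $y_i(1-|\xi\rangle\langle\xi|)$ and $y_j'$ by $(1-|\xi'\rangle\langle\xi'|)y_j'$. The change has only off-diagonal entries $|\xi'\rangle\langle\xi'|y_j'$ and $y_i|\xi\rangle\langle\xi|$, so its norm is at most $k^{-1/2}$. After the replacement, the matrix maps $\xi\oplus0$ to $\xi'\oplus0$. If $\eta_1\perp\xi$, it maps $\eta_1\oplus\eta_2$ to $(1-|\xi'\rangle\langle\xi'|)y_j'\eta_2\oplus y_i\eta_1$, contractively and into $(\xi'\oplus0)^\perp$. So it has norm $1$, and the original matrix has norm at most $1+k^{-1/2}$.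

**Step 4 (push it to $\mathcal A$).** Let $f=T(b)$; then $\|f\|\ge\|S(f)\|=\|b\|=1$. Applying $T$ entrywise,
$$\left\|\begin{pmatrix}f&s_j^*\\s_i&0\end{pmatrix}\right\|\le\lambda(1+k^{-1/2}).$$
Let $\mathcal A$ act unitally and faithfully on a Hilbert space, let $\eta$ be a unit vector with $\zeta=f\eta\ne0$, and let $\alpha,\beta\ge0$ with $\alpha^2+\beta^2=1$. The unit vector $(\alpha\eta,\ \beta s_j\zeta/\|\zeta\|)$ is mapped to $(\alpha\zeta+\beta\zeta/\|\zeta\|,\ \alpha s_i\eta)$, of squared norm $(\alpha\|\zeta\|+\beta)^2+\alpha^2$. Since $\sup_\eta\|\zeta\|=\|f\|\ge1$, the left side above is at least $\sup_{\alpha,\beta}\big((\alpha+\beta)^2+\alpha^2\big)^{1/2}$. This is the norm of $\begin{pmatrix}1&1\\1&0\end{pmatrix}$, which is attained at a nonnegative vector and equals the positive root of $x^2-x-1$, namely $\gamma$. So $\lambda(1+k^{-1/2})\ge\gamma$ for every $k$, and $\lambda\ge\gamma$. $\blacksquare$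

The universal constant therefore lies in $[\gamma,\frac53]\approx[1.618,1.667]$.

## 8. Rotating a projection into a spare copy

Why does corner replacement lose? Let $p\ge p_1$ be any finite-rank projection in $\mathcal N$. The proof of Theorem 1 also works with $B=p\mathcal Np$, $\psi(x)=\psi_1(p_1xp_1)$ and $a=\psi(x)$:
$$T(x)=x+(1-p)a(1-p)+pa(1-p)+(1-p)ap .$$
The first two terms have orthogonal supports and cost only $1$. If $\|[p,a]\|\le\delta$ on the unit ball of the range $E_1$ of $\psi_1$, then $pa(1-p)=[p,a](1-p)$, and the two cross terms have total norm at most $2\delta$, hence by (1) total cb-norm at most $2\delta\dim E_1$. So if such almost commuting $p\ge p_1$ always existed, $\mathcal{OL}_\infty(\mathcal A)$ would be $1$. For a Cuntz algebra this contradicts Theorem 2. A projection cuts too abruptly.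

There is, however, always a finite-rank *positive contraction* $k$ which nearly commutes with finitely many operators and is $1$ on a prescribed finite-dimensional subspace (Section 12). We want to use $k$ as a soft cutoff without giving up the exact relation $ST=\mathrm{id}$. The idea is to let the two legs of the compression differ. Fix one infinite-dimensional irreducible representation on $H$, and let $p$ be the spectral projection of $k$ for $[\frac13,1]$. Suppose that $Y$ is an isometry of the part of $H$ where $0<k<1$ onto a spare copy orthogonal to the range of $k$, and that $aY\approx Ya$ after multiplying by functions of $k$ which vanish at $0$ and $1$. Let $V_0:pH\to H$ be the inclusion, and let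
$$W_0\xi=c(k)\xi+Ys(k)\xi,\qquad c^2+s^2=1,$$
with $c=1$ near $\kappa=1$ and $c=0$ at $\kappa=\frac13$. This isometry rotates $\xi$ into the spare copy as the eigenvalue $\kappa$ decreases. Then
$$S(a)=V_0^*aW_0\approx p\,a\,c(k)+p\,Y s(k)a=p\,a\,c(k),$$
because $pY=0$. A compression by isometries has become the soft cutoff of $a$ by $c(k)$.

Now look for $T(x,a)=a+\mathbf V(x-S(a))\mathbf W^*$ with $V_0^*\mathbf V=1$ and $\mathbf W^*W_0=1$; these conditions give $V_0^*T(x,a)W_0=x$ exactly. Let all four operators be given, at the eigenvalue $\kappa$, by vectors in $\mathbb C^2$, whose coordinates refer to $PH$ (where $P$ projects onto the range of $k$) and to the spare copy. They are $\epsilon_1$ for $V_0$, $w=(c,s)^T$ for $W_0$, and $\mathsf V,\mathsf W$ for $\mathbf V,\mathbf W$. The conditions become $\langle\mathsf V,\epsilon_1\rangle=1=\langle\mathsf W,w\rangle$. As $a$ nearly commutes with everything,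
$$T(x,a)\approx\mathbf Vx\mathbf W^*+a\cdot(1-c\,\mathsf V\mathsf W^T).$$
Suppose there is a positive $\Gamma=\begin{pmatrix}\Gamma_{11}&\Gamma_{12}\\\Gamma_{12}^*&\Gamma_{22}\end{pmatrix}$ over $2\times2$ matrices with $\Gamma_{12}=1-c\mathsf V\mathsf W^T$. Then splitting $\Gamma=\Gamma^{1/2}\Gamma^{1/2}$ turns the right side into a row times $x\oplus a\oplus a$ times a column, whose squared norms are those of $\mathsf V\mathsf V^T+\Gamma_{11}$ and $\mathsf W\mathsf W^T+\Gamma_{22}$. We want both to be at most $\gamma$, so the best candidate has diagonal blocks $\gamma-\mathsf V\mathsf V^T$ and $\gamma-\mathsf W\mathsf W^T$, and the whole question is whether it is positive.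

At $c=0$ with $\mathsf V=\epsilon_1$, $\mathsf W=\epsilon_2$ and a constant $g$ in place of $\gamma$, the candidate contains the submatrix $\begin{pmatrix}g-1&1\\1&g\end{pmatrix}$, which is positive semidefinite exactly when $g\geq 1$ and $g^2-g-1\ge0$, i.e. $g\ge\gamma$. So $\gamma$ is tight at that end. In between, the first choice $\mathsf V=\epsilon_1$, $\mathsf W=w$ fails; we shall see after Lemma 8 that it fails exactly for $0<c<\mu$. The remedy is to tilt both vectors towards each other by an angle $\sigma$.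

## 9. A matrix inequality with tilted vectors

For $c\in[0,1]$ let
$$\theta=\arccos c,\quad\omega=\arccos(\min(1,\gamma c)),\quad\sigma=\tfrac12(\theta-\omega)\in[0,\tfrac\pi4],\quad e(\alpha)=(\cos\alpha,\sin\alpha)^T,$$
$$w=e(\theta)=(c,s)^T,\qquad\mathsf V=\sec\sigma\;e(\sigma)=(1,\tan\sigma)^T,\qquad\mathsf W=\sec\sigma\;e(\theta-\sigma).$$
Here $\sigma\ge0$ since $\gamma c\ge c$. Everything is continuous in $c$, and $\langle\mathsf V,\epsilon_1\rangle=1$, $\langle\mathsf W,w\rangle=\sec\sigma\cos\sigma=1$. At $c=0$ we have $\theta=\omega=\frac\pi2$, so $\mathsf V=\epsilon_1$ and $\mathsf W=w=\epsilon_2$. At $c=1$, $\theta=\omega=0$ and $\mathsf V=\mathsf W=w=\epsilon_1$.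

**Lemma 8.** For all $c\in[0,1]$,
$$\Gamma_0(c):=\begin{pmatrix}\gamma1_2-\mathsf V\mathsf V^T&1_2-c\mathsf V\mathsf W^T\\1_2-c\mathsf W\mathsf V^T&\gamma1_2-\mathsf W\mathsf W^T\end{pmatrix}\ge0 .$$

*Proof.* **Step 1 (reduction to $2\times2$ matrices).** By continuity let $c<1$. Put $m=e(\sigma)$ and $n=e(\theta-\sigma)$; then $m\cdot n=\cos(\theta-2\sigma)=\cos\omega$. We have $\Gamma_0=Z-XKX^T$, where $Z=\begin{pmatrix}\gamma&1\\1&\gamma\end{pmatrix}\otimes1_2$, the $4\times2$ matrix $X$ has columns $m\oplus0$ and $0\oplus n$, and $K=\sec^2\!\sigma\begin{pmatrix}1&c\\c&1\end{pmatrix}$. Both $Z$ and $K$ are positive definite. Taking Schur complements of $\begin{pmatrix}Z&X\\X^T&K^{-1}\end{pmatrix}$ in the two possible ways, $Z-XKX^T\ge0$ if and only if $X^TZ^{-1}X\le K^{-1}$. Since $\gamma^2-1=\gamma$, we have $Z^{-1}=\begin{pmatrix}1&-\mu\\-\mu&1\end{pmatrix}\otimes1_2$, so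
$$X^TZ^{-1}X=\begin{pmatrix}1&-\mu\cos\omega\\-\mu\cos\omega&1\end{pmatrix},\qquad K^{-1}=\frac{\cos^2\sigma}{1-c^2}\begin{pmatrix}1&-c\\-c&1\end{pmatrix}.$$
Both are diagonal in the basis $(1,\pm1)$, and comparing eigenvalues the condition is
$$(1-\mu\cos\omega)(1+c)\le\cos^2\sigma\qquad\text{and}\qquad(1+\mu\cos\omega)(1-c)\le\cos^2\sigma.\tag{3}$$

**Step 2 (the case $\gamma c\le1$).** Here $\mu\cos\omega=c$, and both conditions read $\sin^2\theta\le\cos^2\sigma$, i.e. $\sigma\le\frac\pi2-\theta$. Put $\alpha=\frac\pi2-\theta$ and $\beta=\frac\pi2-\omega$, both in $[0,\frac\pi2]$. Then $\sin\alpha=c$, $\sin\beta=\gamma c$, $\sigma=\frac12(\beta-\alpha)$, and the condition is $\beta\le3\alpha$. If $\alpha\ge\frac\pi6$, then $3\alpha\ge\frac\pi2\ge\beta$. If $\alpha<\frac\pi6$, then $\sin3\alpha=\sin\alpha(3-4\sin^2\alpha)\ge2\sin\alpha\ge\gamma\sin\alpha=\sin\beta$ with $3\alpha,\beta\in[0,\frac\pi2]$, so $\beta\le3\alpha$.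

**Step 3 (the case $\gamma c>1$).** Here $\omega=0$, $\sigma=\theta/2$ and $\cos^2\sigma=\frac{1+c}2$. The first condition reads $1-\mu\le\frac12$, which is true since $1-\mu=\mu^2<0.39$. As $1+\mu=\gamma$, the second reads $\gamma\le\frac{1+c}{2(1-c)}$. The right side increases with $c$, and $c>\mu$. At $c=\mu$ it equals $\frac{\gamma}{2\mu^2}=\gamma\cdot\frac{\gamma^2}2>\gamma$. $\square$

Without the tilt we would have $m=\epsilon_1$, $n=w$, so $\cos\omega$ is replaced by $c$ and $\cos\sigma$ by $1$ in (3). The first condition becomes $1\ge(1-\mu c)(1+c)=1+\mu c(\mu-c)$, which fails exactly for $0<c<\mu$. The tilt is chosen so that on this range the angle $\omega$ between $m$ and $n$ satisfies $\mu\cos\omega=c$; then the two matrices to be compared are proportional.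

## 10. The symbol $\Gamma$ over $[0,1]$

We now let $c$ depend on the eigenvalue $\kappa$ of $k$, and extend $\Gamma_0$ to all $\kappa\in[0,1]$ so that it becomes trivial at both ends. Let $c(\kappa)=0$ on $[0,\frac13]$, $3\kappa-1$ on $[\frac13,\frac23]$, and $1$ on $[\frac23,1]$. Regard $s,\sigma,w,\mathsf V,\mathsf W$ as functions of $\kappa$ via $c(\kappa)$. Define $\Gamma:[0,1]\to M_2(M_2)$ by
$$\Gamma(\kappa)=\begin{cases}(1-3\kappa)\begin{pmatrix}1_2&1_2\\1_2&1_2\end{pmatrix}+3\kappa\,\Gamma_0(0)&\text{on }[0,\frac13],\\[1mm]\Gamma_0(c(\kappa))&\text{on }[\frac13,\frac23],\\[1mm](3-3\kappa)\,\Gamma_0(1)+(3\kappa-2)\,\Gamma_{\rm end}&\text{on }[\frac23,1],\end{cases}$$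
where $\Gamma_{\rm end}$ has both diagonal blocks $\mathrm{diag}(\gamma-1,1)$ and both off-diagonal blocks $\mathrm{diag}(0,1)$. It splits into $\mathrm{diag}(\gamma-1,\gamma-1)$ and $\begin{pmatrix}1&1\\1&1\end{pmatrix}$, so $\Gamma_{\rm end}\ge0$. Moreover $\Gamma_0(0)$ has diagonal blocks $\mathrm{diag}(\gamma-1,\gamma)$, $\mathrm{diag}(\gamma,\gamma-1)$ and off-diagonal blocks $1_2$, while $\Gamma_0(1)$ has diagonal blocks $\mathrm{diag}(\gamma-1,\gamma)$ and off-diagonal blocks $\mathrm{diag}(0,1)$. So $\Gamma$ is continuous, and $\Gamma\ge0$ by Lemma 8. On all of $[0,1]$,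
$$\Gamma_{12}=1_2-c\,\mathsf V\mathsf W^T,\quad\Gamma_{11}+1_{[1/3,1]}(\kappa)\,\mathsf V\mathsf V^T\le\gamma,\quad\Gamma_{22}+1_{[1/3,1]}(\kappa)\,\mathsf W\mathsf W^T\le\gamma.\tag{4}$$
Let us check this. On $[0,\frac13)$ we have $c=0$ and $\Gamma_{12}=1_2$, and the diagonal blocks are convex combinations of $1_2$ and matrices $\le\gamma$. On $[\frac13,\frac23]$ equality holds in the inequalities by the definition of $\Gamma_0$. On $[\frac23,1]$, $\mathsf V=\mathsf W=\epsilon_1$ and $c=1$, so $1_2-c\mathsf V\mathsf W^T=\mathrm{diag}(0,1)=\Gamma_{12}$. The diagonal blocks have first entry $\gamma-1$ and second entry at most $\gamma$, and adding $\epsilon_1\epsilon_1^T$ gives something $\le\gamma$.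

Next, the algebra of symbols. Away from the range of $k$ and its spare copy, operators built from a symbol should be scalar. At $\kappa=1$ there will be no spare copy, since $Y$ is only defined where $0<k<1$. This dictates boundary conditions. Let $\mathcal D$ be the unital $C^*$-algebra of continuous $F:[0,1]\to M_2$ such that, for some $\lambda=\lambda_F\in\mathbb C$, $F(0)=\lambda1_2$ and $F(1)=\mathrm{diag}(*,\lambda)$. The map $F\mapsto\lambda_F$ is a character of $\mathcal D$. For example, $F(\kappa)=\mathrm{diag}(\kappa,0)$ lies in $\mathcal D$ with $\lambda_F=0$, while $\mathrm{diag}(0,\kappa)$ does not lie in $\mathcal D$.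

The four blocks of $\Gamma$ equal $1_2$ at $\kappa=0$ and are diagonal with second entry $1$ at $\kappa=1$, so they lie in $\mathcal D$ with $\lambda=1$. Hence $\Gamma\in M_2(\mathcal D)_+$ and $\Gamma^{1/2}\in M_2(\mathcal D)$. Also
$$F_1:=\sqrt c\,\mathsf V\epsilon_1^T,\qquad F_2:=\sqrt c\,\epsilon_1\mathsf W^T$$
lie in $\mathcal D$ with $\lambda=0$: they vanish at $0$ and equal $\mathrm{diag}(1,0)$ at $1$. Finally $F_1F_2=c\,\mathsf V\mathsf W^T$, so $\Gamma_{12}=1-F_1F_2$.

## 11. Glimm's lemma

To produce the spare copy $Y$ we shall copy a state that ignores compact operators by a vector far away from a given finite-dimensional subspace.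

**Lemma 9 (Glimm).** Let $K$ be an infinite-dimensional Hilbert space, $D\subseteq B(K)$ a $C^*$-algebra containing $1_K$, $f$ a state of $D$ vanishing on $D\cap K(K)$, $L\subseteq K$ a finite-dimensional subspace, $D_0\subseteq D$ finite, $\delta>0$. There is a unit vector $\eta\in L^\perp$ with $|f(x)-\langle x\eta,\eta\rangle|\le\delta$ for $x\in D_0$.

*Proof.* **Step 1 (such states are limits of averages of vector states from $L^\perp$).** Let $\mathcal F$ be the weak*-compact convex set of states of $D$ vanishing on $D\cap K(K)$. It is a face of the state space: if a convex combination of two states with positive weights vanishes on the positive elements of this ideal, so do both states. Let $\mathcal K_L$ be the weak*-closed convex hull of the vector states $\omega_\eta|_D$, $\eta\in L^\perp$ a unit vector. We claim $\mathcal F\subseteq\mathcal K_L$. Let $g\in\mathcal F$. Since $(D+K(K))/K(K)\cong D/(D\cap K(K))$, $g$ extends to a state $\tilde g$ of $D+K(K)$ vanishing on $K(K)$. Let $Q$ be the projection onto $L^\perp$,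 $x=x^*\in D$, and $M=\sup\{\langle x\eta,\eta\rangle:\eta\in L^\perp,\|\eta\|=1\}$. Then $x-QxQ$ and $1-Q$ have finite rank, and $QxQ\le MQ$, so
$$g(x)=\tilde g(QxQ)\le M\tilde g(Q)=M .$$
If $g\notin\mathcal K_L$, Hahn–Banach would give a self-adjoint $x$ with $g(x)>\sup\{h(x):h\in\mathcal K_L\}=M$, a contradiction.

**Step 2 (extreme points need no averaging).** An extreme point $g$ of $\mathcal F$ is extreme in the state space, because $\mathcal F$ is a face, hence extreme in the smaller set $\mathcal K_L$, which contains it. By Milman's theorem $g$ is a weak*-limit of vector states from $L^\perp$. This holds for every finite-dimensional $L$.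

**Step 3 (superposition).** We may assume $D_0=D_0^*$. By Krein–Milman there is a convex combination $\sum_it_ig_i$ of extreme points of $\mathcal F$ within $\delta/2$ of $f$ on $D_0$. By Step 2 choose inductively unit vectors $\eta_j$ orthogonal to $L$, to $\eta_i$ and to $x\eta_i$ ($i<j$, $x\in D_0$), with $|\langle x\eta_j,\eta_j\rangle-g_j(x)|\le\delta/2$ on $D_0$. For $i<j$ and $x\in D_0$, $\langle x\eta_i,\eta_j\rangle=0$ and $\langle x\eta_j,\eta_i\rangle=\langle\eta_j,x^*\eta_i\rangle=0$. So $\eta=\sum_i\sqrt{t_i}\,\eta_i$ is a unit vector in $L^\perp$ with $\langle x\eta,\eta\rangle=\sum_it_i\langle x\eta_i,\eta_i\rangle$, which is within $\delta$ of $f(x)$. $\square$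

## 12. The construction in one irreducible representation

We use one more theorem, the Choi–Effros lifting theorem: a ucp map from a separable nuclear unital $C^*$-algebra into a quotient $C/J$ of a unital $C^*$-algebra has a ucp lift to $C$.

**Proposition 10.** Let $\mathcal A$ be separable nuclear, $\pi:\mathcal A\to B(H)$ irreducible with $\dim H=\infty$, $E_1\subseteq\mathcal A$ a finite-dimensional self-adjoint subspace, $p_1\in B(H)$ a finite-rank projection, $\varepsilon>0$. There are a finite-rank projection $p\ge p_1$, isometries $V_0,W_0:pH\to H$ and a linear map $T:B(pH)\oplus_\infty E_1\to B(H)$ such that, with $S(y)=V_0^*yW_0$ for $y\in B(H)$, and writing $a$ for $\pi(a)$: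

1. $V_0^*T(x,a)W_0=x$;
2. $T(S(a),a)=a$ for $a\in E_1$, and $\|T(x,0)\|\le\gamma\|x\|$;
3. $p_1S(y)p_1=p_1yp_1$;
4. $\|T\|_{cb}\le\gamma+\varepsilon$.

*Proof.* Let $X$ be the image under $\pi$ of the unit ball of $E_1$. It is a compact self-adjoint set of contractions.

**Step 1 (functions and tolerances, in order).** We fix everything that must not depend on $k$ and $Y$. Let $\mathfrak D\subseteq\mathcal D$ consist of the four entries of $\Gamma^{1/2}$ and of $F_1,F_2$. For $F\in\mathfrak D$ put $F'=F-\lambda_F1$. Then $F'(0)=0$, and $F'_{ij}(1)=0$ unless $i=j=1$. So $F'_{12},F'_{21},F'_{22}\in C_0((0,1))$, and we can write $F'_{22}=f_1f_2$ with $f_1=|F'_{22}|^{1/2}$ and $f_2\in C_0((0,1))$. Let also $\tilde s(\kappa)=\min(1,3\kappa)\,s(\kappa)$, which lies in $C_0((0,1))$ because $s=0$ on $[\frac23,1]$. Let $\mathfrak F\subseteq C_0((0,1))$ be the finite set consisting of all these $F'_{12},F'_{21},f_1,f_2$, of $\tilde s$, and of the complex conjugates. Let $L\ge1$ bound the sup norms of the functions in $\mathfrak F$. These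 data are universal.

Let $\varepsilon_1\in(0,1)$, to be made small at the end depending on $\varepsilon$ and $\dim E_1$. Multiplying by cutoffs, choose for each $f\in\mathfrak F$ a function $\hat f\in C_c((0,1))$ with $|\hat f|\le|f|$ and $\|f-\hat f\|_\infty\le\varepsilon_1/8$, and a function $e_f\in C_c((0,1))$ with $0\le e_f\le1$ and $e_f\hat f=\hat f$. Then choose $\varepsilon_2,\delta>0$ with
$$(3\varepsilon_2L^2+\delta^2)^{1/2}+\delta\le\varepsilon_1/2 ,\qquad\delta\le\varepsilon_1 .$$

**Step 2 (beyond a finite-rank projection, $\pi(\mathcal A)$ is seen modulo compacts).** Let $C=\pi(\mathcal A)+\mathbb C1$, which is separable and nuclear, and $J=C\cap K(H)$. Since $\dim H=\infty$, $C/J\ne0$. By Choi–Effros there is a ucp lift $\ell:C/J\to C$ of the identity. Let $\rho=\ell\circ q:C\to C$ with $q$ the quotient map. Thus $\rho$ is ucp, $\rho(J)=0$, and $c-\rho(c)\in K(H)$ for $c\in C$. The set $\mathcal C=\{a,a^*a:a\in X\}$ is compact, and self-adjoint since $X=X^*$. For a compact operator $g$, $\|g(1-q')\|\to0$ as the finite-rank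 projections $q'$ increase to $1$. By compactness of $\mathcal C$ there is a finite-rank projection $p_2\ge p_1$ with
$$\|(c-\rho(c))(1-p_2)\|\le\varepsilon_2/3\qquad(c\in\mathcal C).\tag{5}$$

**Step 3 (a soft cutoff $k$).** We want a finite-rank $k$ that is $1$ on $p_2H$ and almost commutes with $X$. Let $q'$ run through the net of finite-rank projections dominating $p_2$. For $a\in B(H)$ and a trace class operator $h$, $[q',a]\in K(H)$ and
$$\mathrm{tr}(h[q',a])=\mathrm{tr}(ahq')-\mathrm{tr}(haq')\to\mathrm{tr}(ah)-\mathrm{tr}(ha)=0 ,$$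
i.e. $[q',a]\to0$ weakly in $K(H)$. Apply Mazur's theorem in $K(H)^{m}$ to the commutators with the images $a_1,\dots,a_m$ of an Auerbach basis of $E_1$. Some convex combination $k$ of such $q'$ has $\sum_j\|[k,a_j]\|$, hence $\sup_{a\in X}\|[k,a]\|$, as small as we like. This $k$ has finite rank, $0\le k\le1$ and $kp_2=p_2$. Since $\|[k^n,a]\|\le n\|[k,a]\|$, polynomial approximation shows that $\sup_X\|[f(k),a]\|$ is as small as we like for finitely many $f\in C[0,1]$ fixed in advance. So we may choose $k$ with
$$\|[f(k),a]\|\le\delta\quad(a\in X)\qquad\text{for }f=\hat g\ (g\in\mathfrak F),\quad f=F'_{11}\ (F\in\mathfrak D),\quad f=\sqrt c .\tag{6}$$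
Put
$$P=1_{(0,1]}(k),\qquad r=1_{(0,1)}(k)\le1-p_2,\qquad p=1_{[1/3,1]}(k)\ge p_2\ge p_1 ,$$
all of finite rank.

**Step 4 (the spare copy $Y$).** We claim that there is an isometry $Y:rH\to H$ with range orthogonal to $PH$ and
$$\|Y^*cY-rcr\|\le\varepsilon_2\qquad(c\in\mathcal C).\tag{7}$$
From now on we extend $Y$ by $0$ to $H$, so $Y^*Y=r$, $Y=Yr$ and $PY=0$. By (5) and $r\le1-p_2$, $\|r(\rho(c)-c)r\|\le\varepsilon_2/3$. So it is enough to achieve $\|Y^*cY-r\rho(c)r\|\le\varepsilon_2/3$ on $\mathcal C$. Since $Y^*(\cdot)Y$ and $r\rho(\cdot)r$ are contractive, it suffices to achieve error $\varepsilon_2/6$ on a finite $\varepsilon_2/12$-net of $\mathcal C$. Adjoin $1$ to this net.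

If $r=0$ there is nothing to do. Otherwise let $l_1,\dots,l_d$ be an orthonormal basis of $rH$ and $\Theta=r\rho(\cdot)r:C\to B(rH)$, a ucp map vanishing on $J$. Then
$$f([c_{ij}])=\tfrac1d\sum_{ij}\langle\Theta(c_{ij})l_j,l_i\rangle$$
is a state on $M_d(C)\subseteq B(H^d)$, vanishing on $M_d(C)\cap K(H^d)=M_d(J)$. Apply Lemma 9 with $D=M_d(C)$, $L=(PH)^d$ and the finite set of all $c\otimes e_{ij}$, with $c$ in the net or $c=1$. There is a unit vector $h=(h_i)\in((PH)^\perp)^d$ with $d\langle ch_j,h_i\rangle$ as close as we like to $\langle\Theta(c)l_j,l_i\rangle$ for all $i,j$ and these $c$. Put $Y_0l_j=\sqrt d\,h_j$. Then $\langle Y_0^*cY_0l_j,l_i\rangle=d\langle ch_j,h_i\rangle$, so $Y_0^*cY_0\approx\Theta(c)$ and, from $c=1$, $Y_0^*Y_0\approx1_{rH}$, as closely as we like because $d$ is fixed. Then $Y=Y_0(Y_0^*Y_0)^{-1/2}$ is an isometry close to $Y_0$, its range is orthogonal to $PH$, and it has the required property.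

**Step 5 ($Y$ almost intertwines).** We show
$$\|aYf(k)-Yf(k)a\|\le\varepsilon_1\qquad(a\in X,\ f\in\mathfrak F).\tag{8}$$
Replacing $f$ by $\hat f$ costs at most $2\varepsilon_1/8$. Write $f,e$ for $\hat f(k),e_f(k)$; then $rf=f$, $re=e$, $ef=f$. Put $D=aYf-Yeaf$. Then
$$D^*D=f^*Y^*a^*aYf-f^*Y^*a^*Yeaf-f^*a^*eY^*aYf+f^*a^*eY^*Yeaf .$$
Using (7) for $a^*a,a^*,a$ in the first three terms, and $Y^*Y=r$ in the last, we see that $D^*D$ differs by at most $3\varepsilon_2\|f\|^2$ from
$$f^*a^*af-2f^*a^*eaf+f^*a^*e^2af=f^*a^*(1-e)^2af .$$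
As $(1-e)f=0$, $(1-e)af=(1-e)[a,f]$. So $\|D\|^2\le3\varepsilon_2\|f\|^2+\|[a,f]\|^2\le3\varepsilon_2L^2+\delta^2$ by (6). Finally $Yeaf-Yfa=Ye[a,f]$ has norm at most $\delta$. Hence $\|aYf-Yfa\|\le(3\varepsilon_2L^2+\delta^2)^{1/2}+\delta\le\varepsilon_1/2$, and (8) follows.

From here on, "$\approx$" between expressions in $a\in X$ means that they differ in norm by at most $M\varepsilon_1$ with a universal constant $M$, uniformly in $a\in X$. The constant may change from line to line.

**Step 6 (symbols become operators almost commuting with $X$).** Since $PH\perp\mathrm{ran}\,Y$, the map $O=[P,Y]:PH\oplus rH\to H$ is an isometry. For $F\in\mathcal D$ put $F'=F-\lambda_F1$. By the boundary conditions $F'(k)$ makes sense as an operator on $PH\oplus rH$. Define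
$$\Psi(F)=\lambda_F1+OF'(k)O^*=\lambda_F+F'_{11}(k)+F'_{12}(k)Y^*+YF'_{21}(k)+YF'_{22}(k)Y^* .$$
In terms of eigenspaces of $k$,
$$\mathrm{ran}\,O\cong\bigoplus_{0<\kappa<1}\ker(k-\kappa)\otimes\mathbb C^2\ \oplus\ \ker(k-1),$$
and $\Psi(F)$ acts as $F(\kappa)$ on the summands with $\kappa<1$, as the scalar $F_{11}(1)$ on $\ker(k-1)$, and as $\lambda_F$ on $(\mathrm{ran}\,O)^\perp$. Since $F(1)$ is diagonal for $F\in\mathcal D$, $F\mapsto F_{11}(1)$ is multiplicative. So $\Psi:\mathcal D\to B(H)$ is a unital $*$-homomorphism. We claim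
$$[a,\Psi(F)]\approx0\qquad(a\in X,\ F\in\mathfrak D).\tag{9}$$
The term $[a,F'_{11}(k)]$ is small by (6) and $[a,YF'_{21}(k)]$ by (8). For the third term write $F'_{12}(k)Y^*=g^*$ with $g=Y\overline{F'_{12}}(k)$. Then $[a,g^*]=-[a^*,g]^*$ is small by (8), because $a^*\in X$. Finally $YF'_{22}(k)Y^*=gh^*$ with $g=Yf_1(k)$, $h=Y\overline{f_2}(k)$, and $[a,gh^*]=[a,g]h^*+g[a,h^*]$ is small for the same reasons.

**Step 7 (the maps, and the exact relations).** Let $V_0:pH\hookrightarrow H$ be the inclusion and, for $\xi\in pH$,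
$$W_0\xi=O\big(c(k)\xi\oplus s(k)\xi\big),\quad\mathbf V\xi=O\big(\xi\oplus\tan\sigma(k)\xi\big),\quad\mathbf W\xi=O\big(\mathsf W_1(k)\xi\oplus\mathsf W_2(k)\xi\big),$$
where $\mathsf W_1,\mathsf W_2$ are the coordinates of $\mathsf W$. These are well defined, since $s,\tan\sigma,\mathsf W_2$ vanish for $\kappa\ge\frac23$, so the second coordinates lie in $rH$. As $c^2+s^2=1$, $W_0$ is an isometry. Since $pY=0$, and since $\langle\mathsf W,w\rangle=1$ at each $\kappa$,
$$V_0^*\mathbf V=1_{pH},\qquad\mathbf W^*W_0=1_{pH}.\tag{10}$$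
Define
$$T(x,a)=a+\mathbf V\,(x-S(a))\,\mathbf W^* ,\qquad S(y)=V_0^*yW_0 .$$
By (10), $V_0^*T(x,a)W_0=S(a)+x-S(a)=x$, which is property 1. Clearly $T(S(a),a)=a$, the first half of property 2. For property 3, $kp_1=p_1$, $c(1)=1$ and $s(1)=0$ give $W_0p_1=p_1$, so $p_1S(y)p_1=p_1yW_0p_1=p_1yp_1$.

**Step 8 (a comparison map of cb-norm at most $\gamma$).** On $\ker(k-\kappa)\otimes\mathbb C^2$, $\mathbf V\mathbf V^*$ acts as $1_{[1/3,1]}(\kappa)\mathsf V\mathsf V^T$. On $\ker(k-1)$ it acts as $1$, the $(1,1)$ entry of $\mathsf V\mathsf V^T$, and on $(\mathrm{ran}\,O)^\perp$ it is $0$, while $\Psi(\Gamma_{11})=1\le\gamma$ there. The same holds for $\mathbf W$ and $\Gamma_{22}$. So (4) gives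
$$\mathbf V\mathbf V^*+\Psi(\Gamma_{11})\le\gamma,\qquad\mathbf W\mathbf W^*+\Psi(\Gamma_{22})\le\gamma.\tag{11}$$
As $\Psi(\Gamma_{jj})\ge0$, $\|\mathbf V\|,\|\mathbf W\|\le\sqrt\gamma$, hence $\|T(x,0)\|=\|\mathbf Vx\mathbf W^*\|\le\gamma\|x\|$, the second half of property 2.

Let $\begin{pmatrix}\alpha&\beta\\\beta^*&\delta_0\end{pmatrix}=\Psi^{(2)}(\Gamma^{1/2})$, with $\alpha,\delta_0$ self-adjoint. Squaring,
$$\alpha^2+\beta\beta^*=\Psi(\Gamma_{11}),\qquad\beta^*\beta+\delta_0^2=\Psi(\Gamma_{22}),\qquad\alpha\beta+\beta\delta_0=\Psi(\Gamma_{12}).$$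
Put $\Lambda(a)=\alpha a\beta+\beta a\delta_0$ and
$$T'(x,a):=\mathbf Vx\mathbf W^*+\Lambda(a)=[\mathbf V,\alpha,\beta]\;(x\oplus a\oplus a)\begin{bmatrix}\mathbf W^*\\\beta\\\delta_0\end{bmatrix}.$$
The row has squared norm $\|\mathbf V\mathbf V^*+\alpha^2+\beta\beta^*\|\le\gamma$ and the column has squared norm $\|\mathbf W\mathbf W^*+\beta^*\beta+\delta_0^2\|\le\gamma$ by (11). The map $(x,a)\mapsto x\oplus\pi(a)\oplus\pi(a)$ is a complete contraction. So $\|T'\|_{cb}\le\sqrt\gamma\sqrt\gamma=\gamma$.

**Step 9 ($T$ is close to $T'$).** The difference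
$$R(a):=T(x,a)-T'(x,a)=a-\mathbf VS(a)\mathbf W^*-\Lambda(a)$$
does not depend on $x$. We show $R(a)\approx0$ for $a\in X$. First, by (9) for the entries of $\Gamma^{1/2}$,
$$\Lambda(a)\approx a(\alpha\beta+\beta\delta_0)=a\Psi(\Gamma_{12})=a-a\Psi(F_1F_2).$$
Secondly, $W_0=(c(k)+Ys(k))|_{pH}$, so
$$S(a)=p\,a\,c(k)p+p\,aYs(k)p .$$
In the last term $s(k)p=\tilde s(k)p$, since $\min(1,3\kappa)=1$ for $\kappa\ge\frac13$, and (8) gives $paY\tilde s(k)p\approx pY\tilde s(k)ap=0$. In the first term $c(k)p=c(k)$ and $p\sqrt c(k)=\sqrt c(k)$, because $c=0$ on $[0,\frac13]$. So by (6), $p\,a\,c(k)\approx p\sqrt c(k)\,a\,\sqrt c(k)=\sqrt c(k)\,a\,\sqrt c(k)$. Hence $S(a)\approx\sqrt c(k)\,a\,\sqrt c(k)$.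

Next, $\mathbf V\sqrt c(k)=\Psi(F_1)$. Indeed, if $h=O(\xi\oplus\eta)+h'$ with $h'\perp\mathrm{ran}\,O$, then $\sqrt c(k)h=\sqrt c(k)\xi$, because $Y\eta$ and $h'$ are orthogonal to $PH$. So $\mathbf V\sqrt c(k)h=O(\sqrt c(k)\xi\oplus\tan\sigma(k)\sqrt c(k)\xi)$, which is $OF_1(k)O^*h=\Psi(F_1)h$. In the same way $\mathbf W\sqrt c(k)=\Psi(\sqrt c\,\mathsf W\epsilon_1^T)=\Psi(F_2^*)$, so $\sqrt c(k)\mathbf W^*=\Psi(F_2)$. With (9) for $F_1$,
$$\mathbf VS(a)\mathbf W^*\approx\Psi(F_1)\,a\,\Psi(F_2)\approx a\Psi(F_1F_2).$$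
Adding up, $R(a)\approx a-a\Psi(F_1F_2)-a+a\Psi(F_1F_2)=0$. So $\|R\|\le M\varepsilon_1$ on $E_1$ with $M$ universal, and by (1), $\|R\|_{cb}\le\dim(E_1)M\varepsilon_1\le\varepsilon$ if $\varepsilon_1$ was chosen small enough. Hence $\|T\|_{cb}\le\|T'\|_{cb}+\|R\|_{cb}\le\gamma+\varepsilon$, which is property 4. $\square$

## 13. Gluing over finitely many representations: Theorem 3 and Corollary 4

*Proof of Theorem 3.* **Step 1 (reduction to separable algebras).** Proposition 10 needs separability. Let $E\subseteq\mathcal A$ be finite-dimensional. We place $E$ in a separable nuclear $C^*$-subalgebra. Start from $\mathcal A_0=C^*(E)$. Given a separable $\mathcal A_i\subseteq\mathcal A$ with a dense sequence, choose for each $n$ a ccp factorization $\mathcal A\to M_{l}\to\mathcal A$ (with $l$ depending on $n$) that is good up to $1/n$ on the first $n$ members, and let $\mathcal A_{i+1}$ be generated by $\mathcal A_i$ and the finite-dimensional ranges of the second maps. The closure of $\bigcup\mathcal A_i$ is separable. It is nuclear: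 a finite subset is approximated by members of the dense sequence of some $\mathcal A_i$, and there the factorizations have range in $\mathcal A_{i+1}$. A space $F$ found in this subalgebra serves in $\mathcal A$, so we assume that $\mathcal A$ is separable.

**Step 2 (data).** Given $\varepsilon>0$ take $p_1=\bigoplus_{t\in\tau}p_{1,t}$ ($\tau$ finite) and $\psi_1$ from Lemma 6. Let $E_1\subseteq\mathcal A$ be the finite-dimensional self-adjoint span of the range of $\psi_1$. For $t\in\tau$ with $\dim H_t=\infty$ apply Proposition 10 to $\pi_t,E_1,p_{1,t},\varepsilon$, obtaining $p_t,V_t,W_t,S_t,T_t$. If $\dim H_t<\infty$, put $p_t=1$, $V_t=W_t=1$, $S_t=\mathrm{id}$, $T_t(x,a)=x$. Then properties 1–4 hold, with $\pi_t(a)$ for $a$ in property 2: $T_t(S_t(\pi_t(a)),a)=\pi_t(a)$, $\|T_t(x,0)\|=\|x\|$ and $\|T_t\|_{cb}\le1$.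

Let $z_0$ be the central projection of $\mathcal A^{**}$ with $z_0\mathcal A^{**}=\bigoplus_{t\in\tau}B(H_t)$, let $B=\bigoplus_{t\in\tau}B(p_tH_t)$, and
$$S(y)=\bigoplus_{t\in\tau}V_t^*y_tW_t,\qquad\psi(x)=\psi_1(p_1xp_1),\qquad T(x)=\bigoplus_{t\in\tau}T_t(x_t,\psi(x))\ \oplus\ (1-z_0)\psi(x)\in\mathcal A^{**}.$$

**Step 3 (the hypotheses of Lemma 5).** $S:\mathcal A^{**}\to B$ is a normal complete contraction, and $ST=\mathrm{id}_B$ by property 1. Since $\psi:B\to E_1$ is a complete contraction, so is $x\mapsto(x_t,\psi(x))$ into $B(p_tH_t)\oplus_\infty E_1$, and property 4 gives $\|T\|_{cb}\le\gamma+\varepsilon$. For $e\in E$ put $a=\psi(S(e))$. By property 3, $p_1S(e)p_1=p_1ep_1$, so $a=\psi_1(p_1ep_1)$ and $\|a-e\|\le\varepsilon\|e\|$. Write $S_t(e)=V_t^*\pi_t(e)W_t$. By property 2,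
$$T_t(S_t(e),a)=T_t(S_t(a),a)+T_t(S_t(e-a),0)=\pi_t(a)+T_t(S_t(e-a),0),$$
where the last term has norm at most $\gamma\varepsilon\|e\|$. So the $t$-component of $TS(e)-e$ has norm at most $(1+\gamma)\varepsilon\|e\|$, and the component $(1-z_0)(a-e)$ has norm at most $\varepsilon\|e\|$. Hence $\|TS(e)-e\|\le(1+\gamma)\varepsilon\|e\|$. As $\varepsilon$ is arbitrary, Lemma 5 with $\lambda=\gamma$ gives $\mathcal{OL}_\infty(\mathcal A)\le\gamma$. $\blacksquare$

*Proof of Corollary 4.* If $\mathcal A$ is unital and nuclear and some $M_n(\mathcal A)$ has properly infinite unit, Theorem 2 gives $\mathcal{OL}_\infty(\mathcal A)\ge\gamma$ and Theorem 3 gives $\mathcal{OL}_\infty(\mathcal A)\le\gamma$. Every Cuntz algebra is unital, nuclear and has properly infinite unit. So equality occurs, and the supremum over all nuclear algebras is $\gamma$ and is attained. Now let $\mathcal A$ be unital, simple, nuclear and not stably finite. Then some $M_n(\mathcal A)$, which is again simple, has infinite unit. In a simple $C^*$-algebra every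 infinite projection is properly infinite (Cuntz). So the unit of $M_n(\mathcal A)$ is properly infinite, and $\mathcal{OL}_\infty(\mathcal A)=\gamma$. $\blacksquare$
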